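# Nuclear dimension of $C_0(X)\rtimes_\theta\mathbb Z$ for a partial automorphism: the bound $3\dim X+3$

## The guess $\dim X+1$, tested on six small systems

Take a finite-dimensional space $X$ and a homeomorphism $\theta$ from one open subset of $X$ onto another. Exel's construction turns this into a $C^*$-algebra, the partial crossed product $C_0(X)\rtimes_\theta\mathbb Z$. Is its nuclear dimension always finite? The question comes from Shirly Geffen, "Nuclear dimension of crossed products associated to partial dynamical systems", arXiv:2002.03287 (2020).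

The answer one would first guess is: yes, and the value is at most $\dim X+1$. The space should contribute $\dim X$, and the group $\mathbb Z$ should contribute its dual circle $\mathbb T$, hence one more dimension. We test this guess, prove that it is right when the orbits are bounded in size, and then prove for *every* partial automorphism that the nuclear dimension is finite, with the weaker bound $3\dim X+3$. We do not claim that $3\dim X+3$ is optimal.

We first fix the words. Throughout, $X\ne\emptyset$ is second countable, locally compact and Hausdorff (hence separable metrizable), and $D:=\dim X<\infty$ is its covering dimension.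

**Definition (partial automorphism).** A partial automorphism of $X$ is a triple $\Theta=(\theta,U,V)$ with $U,V\subseteq X$ open and $\theta\colon U\to V$ a homeomorphism. For $n\in\mathbb Z$ let $\theta_n$ be the $n$-fold composition of $\theta$ (of $\theta^{-1}$ if $n<0$) on its natural domain, $\theta_0=\mathrm{id}_X$, and let $D_n$ be the range of $\theta_n$.

So $\theta_n\colon D_{-n}\to D_n$ is a homeomorphism of open sets, $D_0=X$, $D_{-1}=U$, $D_1=V$, and the sets $D_n$ shrink as $|n|$ grows with fixed sign. For example, if $X=(0,3)$, $U=(0,2)$, $V=(1,3)$ and $\theta(x)=x+1$, then $D_{-2}=(0,1)$, $D_2=(2,3)$ and $D_{\pm3}=\emptyset$.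

**Definition (partial crossed product).** Let $L(\Theta)$ be the $*$-algebra of finite sums $\sum_k f_k\delta_k$ with $f_k\in C_0(D_k)$ and
$$f\delta_m\cdot g\delta_n=\big(f\cdot(g\circ\theta_m^{-1})\big)\delta_{m+n},\qquad (f\delta_m)^*=(\bar f\circ\theta_m)\delta_{-m},$$
where functions are extended by $0$. The algebra $A:=C_0(X)\rtimes_\theta\mathbb Z$ is the enveloping $C^*$-algebra of $L(\Theta)$.

The product makes sense: $f\cdot(g\circ\theta_m^{-1})$ is at least $\varepsilon$ in modulus only on the image under $\theta_m$ of a compact subset of $D_{-m}\cap D_n$, and $\theta_m(D_{-m}\cap D_n)\subseteq D_{m+n}$. Since $(f\delta_k)(f\delta_k)^*=|f|^2\delta_0$, we have $\|f\delta_k\|\le\|f\|_\infty$ in $A$. Hence sums with $f_k\in C_c(D_k)$ are dense in $A$. For $h\in C_0(X)$,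
$$h\cdot f\delta_k=(hf)\delta_k,\qquad f\delta_k\cdot h=(f\cdot h\circ\theta_k^{-1})\delta_k. \tag{1}$$
When $U=V=X$ this is the usual crossed product.

**Definition (order zero, nuclear dimension).** A completely positive contractive (c.p.c.) map $\psi\colon F\to B$ has order zero if $\psi(x)\psi(y)=0$ whenever $x,y\ge0$ and $xy=0$. We write $\dim_{\rm nuc}(B)\le n$ if for every finite $\mathcal F\subset B$ and $\varepsilon>0$ there are a finite-dimensional $F=F^{(0)}\oplus\dots\oplus F^{(n)}$, a c.p.c. map $\varphi\colon B\to F$, and a map $\psi\colon F\to B$ whose restriction to each $F^{(c)}$ is c.p.c. of order zero, with $\|\psi\varphi(b)-b\|<\varepsilon$ for $b\in\mathcal F$. The summands are called colors. We set $\dim\emptyset=\dim_{\rm nuc}(0)=-1$.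

The map $x\mapsto h\otimes x$ from $M_k$ to $C_0(Y)\otimes M_k$, with $0\le h\le1$, has order zero. The map $\mathbb C^2\to\mathbb C$, $(s,t)\mapsto(s+t)/2$, does not: two orthogonal projections both go to $1/2$. For $B=C([0,1])$ two colors suffice: let $\varphi$ evaluate at the points $i/n$ and let $\psi$ send the $i$-th unit vector to the hat function at $i/n$. The even hats are pairwise orthogonal, the odd hats too, and $\psi\varphi(f)$ is the piecewise linear interpolation of $f$. In general $\dim_{\rm nuc}(C_0(Y)\otimes M_k)=\dim Y$.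

**Definition (orbits).** The orbit of $x$ is $\{\theta_k(x):x\in D_{-k}\}$. The point $x$ is periodic if $x\in D_{-k}$ and $\theta_k(x)=x$ for some $k\ge1$. Let $P_k$ be the set of periodic points whose orbit has exactly $k$ points, $\mathrm{Per}=\bigcup_kP_k$, and $\mathrm{Per}_{\le N}=\bigcup_{k\le N}P_k=\{x:\theta_k(x)=x\text{ for some }1\le k\le N\}$. Let $\mathrm{Path}_k$ be the set of non-periodic points whose orbit has exactly $k$ points.

A periodic point lies in every $D_j$. For any $x$ the set $\{j:x\in D_{-j}\}$ is an interval of integers containing $0$. If $x$ is not periodic, the points $\theta_j(x)$ with $j$ in this interval are distinct, because $\theta_i(x)=\theta_j(x)$ with $i<j$ makes $\theta_i(x)$, and with it $x$, periodic. In the example $X=(0,3)$ above, $\mathrm{Path}_3=(0,3)\setminus\{1,2\}$ and $\mathrm{Path}_2=\{1,2\}$: from $1$ one can step to $2$, but $2\notin U$ and $1\notin V$.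

Now the tests.

1. Let $U=V=\emptyset$. Then $A=C_0(X)$ and $\dim_{\rm nuc}(A)=D$.
2. Let $\theta=\mathrm{id}_X$. Then $A=C_0(X)\otimes C(\mathbb T)=C_0(X\times\mathbb T)$. For $X=[0,1]^D$ the value is $D+1$, so $D+1$ is needed.
3. Let $X=Y\times\{0,1\}$, $U=Y\times\{0\}$, $V=Y\times\{1\}$, $\theta(t,0)=(t,1)$. Then $D_1=V$, $D_{-1}=U$, the other $D_n$ with $n\neq0$ are empty, and
$$f_0\delta_0+f_1\delta_1+f_{-1}\delta_{-1}\longmapsto\begin{pmatrix}f_0(\cdot,0)&f_{-1}(\cdot,0)\\ f_1(\cdot,1)&f_0(\cdot,1)\end{pmatrix}$$
is an isomorphism onto $C_0(Y)\otimes M_2$. The value is $\dim Y=D$.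
4. Let $X=[0,1]$, $U=V=(0,1]$, $\theta=\mathrm{id}_U$. The point $0$ is *not* periodic: its orbit is a path with one point. Here $L(\Theta)$ is commutative with unit $\delta_0$. The ideal over $(0,1]$ is $C_0((0,1])\otimes C(\mathbb T)$ and the quotient is $\mathbb C$. So $A$ is the unitization of $C_0((0,1]\times\mathbb T)$, which is $C(\text{closed disk})$. The value is $2=D+1$.
5. Let $X=\mathbb Z$, $\theta(n)=n+1$. Sending $f\delta_n$ to $\sum_if(i)e_{i,i-n}$ identifies the finitely supported part of $L(\Theta)$ with the union of the matrix algebras over finite subsets of $\mathbb Z$. This part is dense in $A$, because $\|f\delta_n\|\le\|f\|_\infty$. A union of matrix algebras has only one $C^*$-norm, so $A=\mathcal K(\ell^2(\mathbb Z))$. Compressing to the span of $e_{-n},\dots,e_n$ and including back uses one color. The value is $0=D$.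
6. Let $X=\{0,1,2,\dots\}\cup\{\infty\}$ be the one-point compactification of $\{0,1,2,\dots\}$, $U=X$, $V=X\setminus\{0\}$, $\theta(n)=n+1$, $\theta(\infty)=\infty$. As in 5, the ideal over $\{0,1,2,\dots\}$ is $\mathcal K$. The quotient over $\{\infty\}$ is $C(\mathbb T)$. So $\dim_{\rm nuc}(A)\ge\dim_{\rm nuc}(C(\mathbb T))=1=D+1$. This system has an infinite orbit and a fixed point in its closure. Theorem 2 below will give $1\le\dim_{\rm nuc}(A)\le3$.

## The theorems, and the facts quoted

For $N\ge1$ put $X_N:=\overline{\mathrm{Per}_{\le N}}$ and $A_N:=C_0(X_N)\rtimes_\theta\mathbb Z$. We show in Lemma 5 that $X_N$ is invariant, so that $A_N$ makes sense.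

**Theorem 1.** $\dim_{\rm nuc}(C_0(X)\rtimes_\theta\mathbb Z)\le3D+3$ for every partial automorphism $\Theta$ of $X$. In particular the question has a positive answer.

**Theorem 2.** Let $q=\sup_N\dim_{\rm nuc}(A_N)$. Then
$$q\le\dim_{\rm nuc}(A)\le2D+2+q,\qquad q\le D+1.$$
If $\mathrm{Per}\ne\emptyset$, then
$$\sup_{k:P_k\ne\emptyset}\dim P_k+1\ \le\ q\ \le\ \max\Big\{\sup_{k:P_k\neq\emptyset}\dim P_k+1,\ \dim\overline{\mathrm{Per}}\Big\}.$$
If $\mathrm{Per}=\emptyset$, then $q=-1$ and $\dim_{\rm nuc}(A)\le2D+1$.

**Theorem 3.** If all orbits have at most $N$ points, then $\dim_{\rm nuc}(A)=\max_k\max\{\dim\mathrm{Path}_k,\ \dim P_k+1\}$, where only nonempty sets are counted.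

By the example $\theta=\mathrm{id}_X$, for which $P_1=X$, no general bound below $D+1$ is possible. Theorem 1 includes the global case $U=V=X$, where finiteness is a theorem of Hirshberg and Wu; the proof does not use their theorem.

We quote the following.

- (F1) If $Z\subseteq X$ is closed and invariant, then $0\to C_0(X\setminus Z)\rtimes\mathbb Z\to A\to C_0(Z)\rtimes\mathbb Z\to0$ (extension by zero, restriction) is exact (Exel–Laca–Quigg, J. Operator Theory 47 (2002), Prop. 3.1).
- (F2) $\dim_{\rm nuc}$ does not increase under passing to quotients or to hereditary subalgebras, in particular ideals, and $\dim_{\rm nuc}(C_0(Y)\otimes M_k)=\dim Y$ (Winter–Zacharias, Adv. Math. 224 (2010)).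
- (F3) A $C^*$-algebra is subhomogeneous if the dimensions of its irreducible representations are bounded by a finite number, and $k$-homogeneous if they all equal $k$. For separable subhomogeneous $B$ the decomposition rank, hence also $\dim_{\rm nuc}(B)$, is at most $\max_k\dim\mathrm{Prim}_k(B)$. Here $\mathrm{Prim}_k(B)$ is the space of kernels of $k$-dimensional irreducible representations; it is locally compact, second countable and Hausdorff (Winter, Proc. London Math. Soc. 89 (2004), Thm. 1.6).
- (F4) Dimension theory of separable metrizable spaces, from Engelking, *Dimension Theory* (1978): subsets do not raise dimension; a countable union of $F_\sigma$-sets of dimension $\le n$ has dimension $\le n$ (countable sum theorem); $\dim(Y\times\mathbb T)\le\dim Y+1$; the decomposition theorem (1.5.8), the enlargement theorem (1.5.11) and the second separation theorem (1.2.11), recalled where used. Also $\dim(C\times[0,1])=\dim C+1$ for compact $C$ (Hurewicz, Ann. of Math. 36 (1935)).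
- (F5) C.p.c. order zero maps from a finite-dimensional $F$ into a $C^*$-algebra correspond bijectively to homomorphisms of $C_0((0,1])\otimes F$ (Winter–Zacharias, Münster J. Math. 2 (2009)), and $C_0((0,1])\otimes F$ is projective (Loring). Hence c.p.c. order zero maps on $F$ lift through surjections of $C^*$-algebras.
- (F6) The convex hull of an approximate unit of an ideal $J$ of $A$ contains an approximate unit of $J$ that is quasi-central for $A$ (Arveson; Pedersen, *C\*-algebras and their automorphism groups*, 3.12.14). C.p.c. maps from a $C^*$-subalgebra into a finite-dimensional algebra extend to c.p.c. maps (Arveson's extension theorem).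

## Bounded orbits: filtering by orbit size

**Lemma 4.** If all orbits of $\Theta$ have at most $N$ points, then $\dim_{\rm nuc}(A)=\max_k\max\{\dim\mathrm{Path}_k,\dim P_k+1\}$ (nonempty sets only). In particular $\dim_{\rm nuc}(A)\le D+1$, and $\dim_{\rm nuc}(A)\le D$ if there are no periodic points.

The "in particular" part follows since subsets of $X$ have dimension $\le D$. The first assertion is Theorem 3.

**Step 1: cut $X$ into invariant layers on which the orbit size is constant.** Let $X_{\ge k}$ be the set of points whose orbit has at least $k$ points. It is invariant. It is open: if $\theta_{j_1}(x),\dots,\theta_{j_k}(x)$ are defined and distinct, the same holds for all $y$ near $x$. Let $X_{=k}=X_{\ge k}\setminus X_{\ge k+1}=P_k\sqcup\mathrm{Path}_k$, a locally closed, hence locally compact set.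

The invariant set $P_k$ is open in $X_{=k}$. Indeed, let $x\in P_k$. Points $y\in X_{=k}$ near $x$ lie in $D_{-k}$. If such a $y$ were not periodic, then $y,\theta(y),\dots,\theta_k(y)$ would be $k+1$ distinct points of its orbit, a contradiction. So $P_k$ is open and $\mathrm{Path}_k$ is closed in $X_{=k}$, and both are locally compact. (In test 4, $X_{=1}=[0,1]$, $P_1=(0,1]$, $\mathrm{Path}_1=\{0\}$.)

Put $J_k=C_0(X_{\ge k})\rtimes\mathbb Z$. By (F1) these are ideals of $A$ with $A=J_1\supseteq J_2\supseteq\dots\supseteq J_{N+1}=0$. By (F1) for the action on $X_{\ge k}$ and its closed invariant subset $X_{=k}$, $J_k/J_{k+1}\cong C_0(X_{=k})\rtimes\mathbb Z$. By (F1) again, this is an extension of $C_0(\mathrm{Path}_k)\rtimes\mathbb Z$ by the ideal $C_0(P_k)\rtimes\mathbb Z$.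

**Step 2: compute the algebra over $P_k$.** On $P_k$ the map $\theta$ is a homeomorphism with $\theta^k=\mathrm{id}$ whose orbits have exactly $k$ points. So each point of $P_k$ has an open neighborhood $O$ with $O,\theta O,\dots,\theta^{k-1}O$ disjoint, and countably many such $O$ cover $P_k$. Let $O'=\bigsqcup_{0\le i<k}\theta^iO$. The map $(x,i)\mapsto\theta^i(x)$ identifies $O\times\mathbb Z/k$ with $O'$ and turns $\theta$ into $\mathrm{id}\times$shift. Hence $C_0(O')\rtimes\mathbb Z\cong C_0(O)\otimes(C(\mathbb Z/k)\rtimes\mathbb Z)$.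

Moreover $C(\mathbb Z/k)\rtimes\mathbb Z\cong M_k(C(\mathbb T))$. The left side is generated by projections $p_0,\dots,p_{k-1}$ with sum $1$ and a unitary $u$ with $up_iu^*=p_{i+1}$ (indices mod $k$). Send $p_i\mapsto e_{ii}$ and $u\mapsto\sum_{i<k-1}e_{i+1,i}+z\,e_{0,k-1}$, where $z$ is the coordinate of $\mathbb T$; the relations hold. The inverse sends $e_{ij}\mapsto u^{i-j}p_j$ for $0\le i,j\le k-1$, and $z\mapsto u^k$, which is central. So
$$C_0(O')\rtimes\mathbb Z\cong C_0(O\times\mathbb T)\otimes M_k .$$
The sum of these ideals is dense in $C_0(P_k)\rtimes\mathbb Z$. So an irreducible representation of $C_0(P_k)\rtimes\mathbb Z$ is nonzero on one of them, is irreducible there on the same space, and has dimension $k$. Thus $C_0(P_k)\rtimes\mathbb Z$ is $k$-homogeneous, and its primitive ideal space is covered by countably many open sets homeomorphic to $O\times\mathbb T$.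

**Step 3: compute the algebra over $\mathrm{Path}_k$.** For $x\in\mathrm{Path}_k$ let $b(x)=\max\{i\ge0:x\in D_i\}$ and $a(x)=\max\{j\ge0:x\in D_{-j}\}$, the numbers of possible backward and forward steps. The orbit consists of the distinct points $\theta_j(x)$, $-b(x)\le j\le a(x)$, so $a+b=k-1$. Since the $D_i$ are open, $a$ and $b$ are lower semicontinuous. Their sum is constant, so both are continuous. Hence $B_0=\{b=0\}$ is clopen in $\mathrm{Path}_k$, and
$$\mathrm{Path}_k=\bigsqcup_{0\le i\le k-1}\theta_i(B_0),\qquad\theta_i(B_0)=\{b=i\},$$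
is a decomposition into clopen copies of $B_0$. In particular $\dim B_0=\dim\mathrm{Path}_k$. A point of $\theta_i(B_0)$ lies in $D_n$ if and only if $0\le i-n\le k-1$. So $D_n\cap\mathrm{Path}_k=\bigsqcup\{\theta_i(B_0):0\le i\le k-1,\ 0\le i-n\le k-1\}$, which is empty for $|n|\ge k$. Therefore
$$f\delta_n\longmapsto\sum_{i:\ 0\le i\le k-1,\ 0\le i-n\le k-1}(f\circ\theta_i|_{B_0})\otimes e_{i,i-n}$$
extends to a linear bijection of the algebraic crossed product of $\mathrm{Path}_k$ onto $C_0(B_0)\otimes M_k$: the $(i,j)$ entry records the coefficient of $\delta_{i-j}$ on $\theta_i(B_0)$. It is multiplicative, since $\big(f\cdot(g\circ\theta_m^{-1})\big)\circ\theta_i=(f\circ\theta_i)(g\circ\theta_{i-m})$ on $B_0$ if $0\le i-m\le k-1$, while $f\circ\theta_i=0$ on $B_0$ otherwise. It preserves adjoints: $(\bar f\circ\theta_n)\delta_{-n}$ goes to $\sum_i(\bar f\circ\theta_{i+n})\otimes e_{i,i+n}$, which is the adjoint of the image of $f\delta_n$ after the shift $i\to i+n$ of the index. A $*$-algebra that is $*$-isomorphic to a $C^*$-algebra is its own enveloping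 $C^*$-algebra. So $C_0(\mathrm{Path}_k)\rtimes\mathbb Z\cong C_0(B_0)\otimes M_k$.

**Step 4: the upper bound.** By Steps 2 and 3, $J_k/J_{k+1}$ is $k$-homogeneous. An irreducible representation of $A$ is nonzero on $J_k$ and zero on $J_{k+1}$ for exactly one $k$, and then restricts to an irreducible representation of $J_k/J_{k+1}$ on the same space. So $A$ is subhomogeneous and $\mathrm{Prim}_k(A)$ is homeomorphic to $\mathrm{Prim}(J_k/J_{k+1})$. This space is the union of a closed subset homeomorphic to $B_0$ (from the quotient over $\mathrm{Path}_k$) and countably many open sets, hence $F_\sigma$-sets, homeomorphic to $O\times\mathbb T$. Since $\dim(O\times\mathbb T)\le\dim P_k+1$, the countable sum theorem gives $\dim\mathrm{Prim}_k(A)\le\max\{\dim\mathrm{Path}_k,\dim P_k+1\}$. Winter's theorem (F3) gives "$\le$".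

**Step 5: the lower bound.** The algebra $C_0(B_0)\otimes M_k$ is a quotient of $J_k/J_{k+1}$, the algebra $C_0(O\times\mathbb T)\otimes M_k$ is an ideal of $J_k/J_{k+1}$, and $J_k$ is an ideal of $A$. By (F2), $\dim_{\rm nuc}(A)\ge\dim B_0=\dim\mathrm{Path}_k$ and $\dim_{\rm nuc}(A)\ge\dim(O\times\mathbb T)$. If $P_k\ne\emptyset$, write each of the countably many sets $O$ as a countable union of compact sets. By the countable sum theorem one of these, say $C\subseteq O$, has $\dim C=\dim P_k$. An arc in $\mathbb T$ gives $\dim(O\times\mathbb T)\ge\dim(C\times[0,1])=\dim C+1$ by Hurewicz. $\square$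

In the example $X=(0,3)$, $\theta(x)=x+1$, the formula gives $\max\{\dim\mathrm{Path}_3,\dim\mathrm{Path}_2\}=\max\{1,0\}=1$.

## An irrational rotation stops the filtration

The first plan for a general $\Theta$ is to use the filtration $J_1\supseteq J_2\supseteq\cdots$ anyway. It fails at one exact point: the filtration need not reach $0$, and what remains need not be subhomogeneous, so that Winter's theorem does not apply to it. Take the rotation $R$ of $X=\mathbb T$ by an irrational angle. All orbits are infinite, so $J_k=A$ for every $k$. Moreover $A$ has no nonzero finite-dimensional representation: restricted to $C(\mathbb T)$, a unital one would live on a nonempty finite $R$-invariant set.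

So we shall not try to decompose $A$ once and for all. Given a finite set $\mathcal F\subset A$ and $\varepsilon>0$, we look for functions $h_0,h_1\in C_c(X)$ with two properties. First, $h_0^2+h_1^2=1$ and the $h_i$ almost commute with $\mathcal F$, so that $a\approx h_0ah_0+h_1ah_1$. Second, each $h_iah_i$ lies in the image of a crossed product over an open set $W_i$ such that the restriction of $\theta$ to $W_i$ has bounded orbits and no periodic points. Then Lemma 4 approximates $h_iah_i$ with $D+1$ colors.

The two properties pull in opposite directions. By (1), almost commuting with $f\delta_k$ means that $h_i$ varies slowly along orbits, so that its support contains long orbit pieces. Bounded orbits mean that the support must break every orbit. One function is not enough: for $R$ it would have to be $h=1$, with $W=\mathbb T$. With two functions, $R$ causes no trouble. Fix $m$ and choose a closed arc $I$, of positive length, so short that $I,RI,\dots,R^{4m+1}I$ are disjoint. Let $E_0=\bigcup_{0\le j\le2m}R^jI$ and $E_1=\overline{\mathbb T\setminus E_0}$.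 Thickening by $m$ steps along orbits, $E_0$ becomes $\bigcup_{-m\le j\le3m}R^jI$, which misses $R^{3m+1}I$. Likewise $E_1$, thickened by $m$ steps, misses $R^m(\mathrm{int}\,I)$: if $y\in R^m(\mathrm{int}\,I)$ and $|k|\le m$, then $R^ky\in R^{m+k}(\mathrm{int}\,I)\subseteq\mathrm{int}\,E_0$. Every forward orbit of $R$ enters a given open arc within a bounded number of steps, by density of orbits and compactness. So even after thickening by $m$ both sets break all orbits, and the thickening leaves room for functions varying by $1/m$ per step.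

Short periods do cause trouble. Let $X=E$ be a cycle of $p$ points, and split $E=E_0\cup E_1$. The $m$-step thickening of $E_i$ contains arbitrarily long orbit pieces if and only if it is the whole cycle. It misses a point if and only if $2m+1$ consecutive points (indices mod $p$) avoid $E_i$. If both thickenings miss a point, then $p\ge2m+1$, and there are $2m+1$ consecutive points avoiding $E_0$, hence in $E_1$, and $2m+1$ consecutive points avoiding $E_1$. These runs are disjoint, so $p\ge4m+2$. Conversely, if $p\ge4m+2$, two complementary arcs with at least $2m+1$ points each will do. So points of period at most $4m+1$ must be handled in another way: they go into a quotient $A_N$, to which Lemma 4 applies. The number $N$ will depend on $m$, hence on $\mathcal F$ and $\varepsilon$. What saves us is that the bound for $\dim_{\rm nuc}(A_N)$ does not depend on $N$.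

## The closed sets $X_N$ of short periods

**Lemma 5.** $X_N=\overline{\mathrm{Per}_{\le N}}$ is closed and invariant, and every orbit in $X_N$ has at most $N$ points. Hence $\dim_{\rm nuc}(A_N)\le D+1$ for all $N$.

**Step 1: invariance.** The set $\mathrm{Per}_{\le N}$ is invariant. Let $x\in X_N\cap U$ and $x_i\to x$ with $x_i\in\mathrm{Per}_{\le N}$. Eventually $x_i\in U$ and $\theta(x_i)\to\theta(x)$, so $\theta(x)\in X_N$. The same argument works for $V$ and $\theta^{-1}$.

**Step 2: orbit size.** Let $x\in X_N$. After passing to a subsequence there are a fixed $k\le N$ and $x_i\to x$ with $\theta_k(x_i)=x_i$. If $x\in D_{-k}$, then $\theta_k(x)=x$ by continuity and the orbit of $x$ has at most $k$ points. Let $x\notin D_{-k}$. Then $x$ is not periodic. Suppose its orbit had more than $k$ points. Since $\{j:x\in D_{-j}\}$ is an interval containing $0$, there are $0\le j\le k$ and $y=\theta_{-j}(x)$ with $y\in D_{-k}$ and $y,\theta(y),\dots,\theta_k(y)$ distinct. Then $\theta_{-j}(x_i)\to y\in D_{-k}$, and $\theta_k$ fixes $\theta_{-j}(x_i)$. So $\theta_k(y)=y$,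 a contradiction. The last assertion is Lemma 4 for the restriction of $\theta$ to $X_N$. $\square$

Test 4 shows both kinds of points: there $X_1=[0,1]$, and $0\in X_1$ is not periodic.

**The parts of Theorem 2 that follow already.** By Lemma 5, $q\le D+1$. By (F1) and (F2), $A_N$ is a quotient of $A$, so $\dim_{\rm nuc}(A)\ge q$. The periodic points of $X_N$ with orbit size $k$ are those of $P_k$ for $k\le N$, and there are none for $k>N$. The non-periodic points of $X_N$ form subsets of $\overline{\mathrm{Per}}$. So, if $X_N\ne\emptyset$, Lemma 4 shows that $\dim_{\rm nuc}(A_N)$ lies between $\max_{k\le N}\dim P_k+1$ and $\max\{\max_{k\le N}\dim P_k+1,\ \dim\overline{\mathrm{Per}}\}$, with only nonempty $P_k$ counted. Taking suprema over $N$ gives the two-sided bound for $q$ when $\mathrm{Per}\neq\emptyset$. If $\mathrm{Per}=\emptyset$, all $A_N$ are $0$ and $q=-1$. It remains to prove $\dim_{\rm nuc}(A)\le2D+2+q$.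

As an example, let $X=[0,1]\times\mathbb T$ and $\theta(t,z)=(t,e^{2\pi it}z)$. Then $P_k$ is the union of the circles over the fractions $t\in[0,1]$ with reduced denominator $k$, and $X_N$ is a finite union of circles. By the bound just proved $q=2$, so the theorem will give $2\le\dim_{\rm nuc}(A)\le8$. Here $\overline{\mathrm{Per}}=X$ contains infinite orbits. This is why we use the sets $X_N$ and not $\overline{\mathrm{Per}}$.

## $\sigma$-paths and thickenings

The finite set $\mathcal F$ only sees orbit pieces inside a compact part of $U$. Fix a compact $K\subseteq U$ and put $\rho=\theta|_K$, with iterates $\rho_k$ ($k\in\mathbb Z$) on their natural domains and $\rho_0=\mathrm{id}_X$. Think of the step from $\theta_i(x)$ to $\theta_{i+1}(x)$ as an edge with index $i$. Then $x\in\mathrm{dom}\,\rho_k$ if and only if $x\in D_{-k}$ and every edge between $x$ and $\theta_k(x)$ starts in $K$. That is, $\theta_i(x)\in K$ for $0\le i<k$ if $k>0$, and $\theta_{-i}(x)\in K$ for $1\le i\le|k|$ if $k<0$.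

The sets $\mathrm{dom}\,\rho_k$, $k\ne0$, are compact. First, $\mathrm{dom}\,\rho_1=K$, and $\mathrm{dom}\,\rho_{k+1}=\theta^{-1}(\mathrm{dom}\,\rho_k\cap\theta(K))$ is compact if $\mathrm{dom}\,\rho_k$ is. Second, $\mathrm{dom}\,\rho_{-k}=\rho_k(\mathrm{dom}\,\rho_k)$. Furthermore,
$$\text{if }x\in\mathrm{dom}\,\rho_k:\qquad\rho_k(x)\in\mathrm{dom}\,\rho_l\iff x\in\mathrm{dom}\,\rho_{k+l},\quad\text{and then }\rho_l\rho_k(x)=\rho_{k+l}(x). \tag{2}$$
Indeed, every edge between indices $0$ and $k+l$ lies between $0$ and $k$ or between $k$ and $k+l$, and every edge between $k$ and $k+l$ lies between $0$ and $k$ or between $0$ and $k+l$. The edges between $0$ and $k$ start in $K$ by assumption.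

Compactness is the reason for this restriction. In test 4 the non-periodic point $0$ is a limit of fixed points of $\theta$; but each compact $K\subseteq(0,1]$ stays away from $0$.

Now fix a compact $K_0\subseteq U$ and let $\sigma=\theta|_{K_0}$ with iterates $\sigma_k$.

**Definition ($\sigma$-paths, bounded sets, thickenings).** A $\sigma$-path of length $L$ is a sequence $x_0,\dots,x_L$ (repetitions allowed) with $x_i\in K_0$ and $x_{i+1}=\theta(x_i)$ for $0\le i<L$. A set is $L$-bounded if it contains no $\sigma$-path of length $L$, and bounded if it is $L$-bounded for some $L$. For compact $Q$ put $Q^m:=\bigcup_{|k|\le m}\sigma_k(Q\cap\mathrm{dom}\,\sigma_k)$.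

The last point of a $\sigma$-path need not lie in $K_0$. An $L$-bounded set is $L'$-bounded for all $L'\ge L$. The set $Q^m$ is compact, and (2) gives
$$(Q^m)^l\subseteq Q^{m+l}. \tag{3}$$
For example, let $X=\mathbb Z$, $\theta(n)=n+1$ and $K_0=\{0,\dots,9\}$. Then $\{5\}^2=\{3,4,5,6,7\}$, $\{10\}^1=\{9,10\}$, and $\{20\}^m=\{20\}$ for all $m$. The longest $\sigma$-path is $0,1,\dots,10$, so $X$ is $11$-bounded. On a cycle with $K_0=X$, the whole space is not bounded.

**Lemma 6.** (i) An $L$-bounded compact set $P$ has an open neighborhood with compact $L$-bounded closure. (ii) If $Q$ is compact and $Q^m$ is $L$-bounded, there is a compact neighborhood $Q'$ of $Q$ with $(Q')^m$ $L$-bounded.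

*Proof.* (i) If $L=0$, then $P=\emptyset$ and there is nothing to do. Let $L\ge1$ and let $P_j\downarrow P$ be compact neighborhoods. The sets $\{x\in\mathrm{dom}\,\sigma_L:\sigma_i(x)\in P_j\text{ for }0\le i\le L\}$ are compact and decrease to the corresponding set for $P$, which is empty. So one of them is empty, which says that some $P_j$ is $L$-bounded. Take its interior.

(ii) Let $Q_j\downarrow Q$ be compact neighborhoods. If $y\in\bigcap_jQ_j^m$, then for some fixed $|k|\le m$ we have $\sigma_{-k}(y)\in Q_j$ for infinitely many $j$. Hence $\sigma_{-k}(y)\in Q$ and $y\in Q^m$. So the compact sets $Q_j^m$ decrease to $Q^m$, and eventually $Q_j^m$ lies in the neighborhood of $Q^m$ given by (i). $\square$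

## Neighborhoods whose boundaries are thin on countably many sets

For the irrational rotation, one arc and its translates were enough. In general the places where orbits are cut are chosen greedily from finitely many open sets $T_j$, and the choice for a point $x$ jumps when the orbit of $x$ meets a boundary $\partial T_j$. We therefore want boundaries whose intersection with every translate of our compact set has smaller dimension.

**Lemma 7.** Let $d\ge0$, let $E^{(1)},E^{(2)},\dots\subseteq X$ be $F_\sigma$-sets of dimension $\le d$, and let $C\subseteq O\subseteq X$ with $C$ compact and $O$ open. Then there is an open $T$ with $C\subseteq T\subseteq\overline T\subseteq O$, $\overline T$ compact, and $\dim(\partial T\cap E^{(i)})\le d-1$ for all $i$.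

**Step 1: remove from each $E^{(i)}$ a set of dimension $\le d-1$ so that a zero-dimensional $F_\sigma$-set remains.** By the decomposition theorem (1.5.8), $E^{(i)}=Z_0\cup\dots\cup Z_d$ with $\dim Z_j\le0$, and then $\dim(Z_1\cup\dots\cup Z_d)\le d-1$. By the enlargement theorem (1.5.11) this union lies in a $G_\delta$-subset $M_i$ of $E^{(i)}$ with $\dim M_i\le d-1$; for $d=0$ put $M_i=\emptyset$. Then $Q_i:=E^{(i)}\setminus M_i\subseteq Z_0$ is $F_\sigma$ in $E^{(i)}$, hence in $X$, and $\dim Q_i\le0$. By the countable sum theorem $Q=\bigcup_iQ_i$ has dimension $\le0$.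

**Step 2: choose a boundary that misses $Q$.** Choose $O'$ open with $C\subseteq O'\subseteq\overline{O'}\subseteq O$ and $\overline{O'}$ compact. By the second separation theorem (1.2.11) there is a partition between $C$ and $X\setminus O'$ disjoint from $Q$. That is, there are disjoint open $T\supseteq C$ and $T''\supseteq X\setminus O'$ with $X\setminus(T\cup T'')$ disjoint from $Q$. Then $\overline T\subseteq X\setminus T''\subseteq O'$, so $\overline T$ is compact and contained in $O$. Moreover $\partial T=\overline T\setminus T\subseteq X\setminus(T\cup T'')$ misses $Q$. So $\partial T\cap E^{(i)}\subseteq M_i$. $\square$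

## Two colors with bounded thickenings

**Proposition 8.** Define $N(-1,m)=1$ and $N(d,m)=\max\{4m+1,\,N(d-1,11m+2)\}$ for $d\ge0$. Let $m\ge1$, $d\ge-1$, and let $E\subseteq X$ be compact with $\dim E\le d$ and $E\cap\mathrm{Per}_{\le N(d,m)}=\emptyset$. Then $E=E_0\cup E_1$ with $E_0,E_1$ compact and $E_0^m,E_1^m$ bounded.

For $d=0$ the forbidden periods are those at most $4m+1$, which is what the cycles demanded.

The proof is by induction on $d$. For $d=-1$ we have $E=\emptyset$. Let $d\ge0$ and put
$$n=4m+1,\qquad\ell=10m+2,\qquad m'=m+\ell=11m+2.$$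
For $k\in\mathbb Z$ let $E^{(k)}=\theta_k(E\cap D_{-k})$. Since $E\cap D_{-k}$ is open in the compact metrizable set $E$, it is $\sigma$-compact, and so is $E^{(k)}$, which is therefore an $F_\sigma$-set. It is homeomorphic to a subset of $E$, so it has dimension $\le d$.

**Step 1: choose a slightly larger domain and a cover, both with thin boundaries.** By Lemma 7 choose an open $U_1$ with $K_0\subseteq U_1\subseteq\overline{U_1}=:K_1\subseteq U$, $K_1$ compact, and $\dim(\partial U_1\cap E^{(k)})\le d-1$ for all $k$. Let $\tau=\theta|_{K_1}$ with iterates $\tau_k$. Since $K_0\subseteq K_1$, $\tau_k$ extends $\sigma_k$, and (2) holds for $\tau$.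

Each $x\in E$ has an open neighborhood $O_x$ such that for $1\le k\le n$ no $y\in O_x\cap\mathrm{dom}\,\tau_k$ has $\tau_k(y)\in O_x$. Otherwise there are a fixed $k$ and $y_i\in\mathrm{dom}\,\tau_k$ with $y_i\to x$ and $\tau_k(y_i)\to x$. As $\mathrm{dom}\,\tau_k$ is compact, $x\in\mathrm{dom}\,\tau_k$ and $\tau_k(x)=x$, contrary to $k\le n\le N(d,m)$. By Lemma 7 pick an open $T_x\ni x$ with $\overline{T_x}\subseteq O_x$ compact and $\dim(\partial T_x\cap E^{(k)})\le d-1$ for all $k$. Let $T_1,\dots,T_p$ be finitely many of these sets covering $E$. Thus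
$$\text{for }1\le k\le n\text{ and each }j,\text{ no }y\in T_j\cap\mathrm{dom}\,\tau_k\text{ satisfies }\tau_k(y)\in T_j. \tag{4}$$

**Step 2: choose markers greedily, so that they are neither too rare nor too dense along orbits.** Recursively put
$$S_j=\{x\in T_j:\ \tau_k(x)\notin S_i\text{ whenever }i<j,\ |k|\le n,\ x\in\mathrm{dom}\,\tau_k\},\qquad S=\bigcup_{j\le p}S_j.$$
The markers are not too rare:
$$\text{every }x\in E\text{ has some }|k|\le n\text{ with }x\in\mathrm{dom}\,\tau_k\text{ and }\tau_k(x)\in S. \tag{5}$$
Indeed $x\in T_j$ for some $j$. Either $x\in S_j$, and $k=0$ works, or the definition of $S_j$ provides such a $k$. The markers are not too dense: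
$$\text{if }x\in S,\ 1\le k\le n\text{ and }x\in\mathrm{dom}\,\tau_k,\text{ then }\tau_k(x)\notin S. \tag{6}$$
Suppose $x\in S_i$ and $y=\tau_k(x)\in S_j$. If $i=j$, this contradicts (4). If $i<j$, it contradicts $y\in S_j$, since $\tau_{-k}(y)=x\in S_i$. If $i>j$, it contradicts $x\in S_i$, since $\tau_k(x)\in S_j$.

**Step 3: isolate the points near which the marker pattern may jump.** One would now like to color a point according to whether a marker lies within $m$ steps. The trouble is that this set need not be closed or open: the pattern can change where an orbit meets $\partial T_j$, or where it leaves $K_1$ through $\partial U_1$. Let $n_0=(p+1)n$, let $B=\partial U_1\cup\bigcup_j\partial T_j$, which is compact, and let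
$$Ex=\{x\in E:\ x\in\mathrm{dom}\,\tau_k\text{ and }\tau_k(x)\in B\text{ for some }|k|\le n_0\}.$$
This is a finite union of compact sets, each homeomorphic via $\theta_k$ to a subset of $B\cap E^{(k)}$. The set $B\cap E^{(k)}$ is a finite union of relatively closed sets of dimension $\le d-1$. So $Ex$ is compact and $\dim Ex\le d-1$.

**Step 4: away from $Ex$ the marker pattern is locally constant.** We claim:
$$\text{for }|k|\le n\text{ the set }\{x\in E\setminus Ex:x\in\mathrm{dom}\,\tau_k,\ \tau_k(x)\in S\}\text{ is clopen in }E\setminus Ex. \tag{7}$$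

First, for $|k|\le n_0$ the set $\mathrm{dom}\,\tau_k\cap(E\setminus Ex)$ is clopen in $E\setminus Ex$. It is closed. Let $x\in E\setminus Ex$ lie in $\mathrm{dom}\,\tau_k$. The points required to lie in $K_1$ are $\tau_i(x)$ with $0\le i<k$ if $k>0$, and $\tau_{-i}(x)$ with $1\le i\le|k|$ if $k<0$. As $x\notin Ex$, they are not in $\partial U_1$, so they lie in the open set $U_1$. The same then holds for all points near $x$, which therefore lie in $\mathrm{dom}\,\tau_k$.

Second, for $|k|\le n_0$ the set $\{x\in E\setminus Ex:x\in\mathrm{dom}\,\tau_k,\ \tau_k(x)\in T_j\}$ is clopen in $E\setminus Ex$. On the clopen set just found $\tau_k$ is continuous and avoids $\partial T_j$, so the preimages of $T_j$ and $\overline{T_j}$ agree.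

Third, we show by induction on $j$ that for $|k|\le n_0-jn$ the set $\{x\in E\setminus Ex:x\in\mathrm{dom}\,\tau_k,\ \tau_k(x)\in S_j\}$ is clopen in $E\setminus Ex$. By (2), for $x\in\mathrm{dom}\,\tau_k$ we have $\tau_k(x)\in S_j$ if and only if $\tau_k(x)\in T_j$ and there are no $i<j$, $|l|\le n$ with $x\in\mathrm{dom}\,\tau_{k+l}$ and $\tau_{k+l}(x)\in S_i$. Here $|k+l|\le n_0-(j-1)n\le n_0-in$. So the set is a finite Boolean combination of sets that are clopen by the second point and by induction. Since $n_0-jn\ge n$ for $j\le p$, (7) follows.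

**Step 5: color $Ex$ by induction, and the rest by distance to a marker.** Since $N(d-1,m')\le N(d,m)$, the set $Ex$ misses $\mathrm{Per}_{\le N(d-1,m')}$. By the induction hypothesis for $(d-1,m')$, $Ex=Ex_0\cup Ex_1$ with $Ex_i$ compact and $Ex_i^{m'}$ bounded. By Lemma 6(ii), after intersecting with $E$, choose compact neighborhoods $Ex_i'$ of $Ex_i$ in $E$ with $(Ex_i')^{m'}$ bounded. Let $R=E\setminus\mathrm{int}_E(Ex_0'\cup Ex_1')$, a compact subset of $E\setminus Ex$, and put
$$R_1=\{x\in R:\ x\in\mathrm{dom}\,\tau_k,\ \tau_k(x)\in S\text{ for some }|k|\le m\},\qquad R_0=R\setminus R_1.$$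
By (7), $R_1$ is clopen in $R$, so $R_0$ and $R_1$ are compact.

**Step 6: $R_0^m$ is $\ell$-bounded, because long paths meet a marker.** If $y=\sigma_k(q)$ with $q\in R_0$ and $|k|\le m$, then $y=\tau_k(q)\notin S$. So $R_0^m\cap S=\emptyset$. Suppose $x_0,\dots,x_L$ is a $\sigma$-path in $R_0^m$ with $L=2n+2m=\ell$. Then $x_{n+m}=\sigma_k(q)$ with $q\in R_0$, $|k|\le m$, so $q=x_{l'}$ with $l'=n+m-k\in[n,n+2m]$. By (5), $\tau_i(q)\in S$ for some $|i|\le n$. But $0\le l'+i\le L$, so $\tau_i(q)=x_{l'+i}\in R_0^m$. This is a contradiction.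

**Step 7: $R_1^m$ is $(8m+1)$-bounded, hence $\ell$-bounded, because markers are separated.** Let $x_0,\dots,x_L$ be a $\sigma$-path in $R_1^m$ with $L=8m+1$. If $2m\le l\le L-2m$, then $x_l=\sigma_k(q)$ with $q\in R_1$, $|k|\le m$, so $q=x_{l-k}$, and $\tau_i(q)=x_{l-k+i}\in S$ for some $|i|\le m$. So there is an index within distance $2m$ of $l$ whose point lies in $S$. With $l=2m$ we get $a\in[0,4m]$ with $x_a\in S$. With $l=a+2m+1\in[2m,L-2m]$ we get $b\in[a+1,a+4m+1]$ with $x_b\in S$. Since we are on a $\sigma$-path, $x_b=\tau_{b-a}(x_a)$, and $1\le b-a\le n$. This contradicts (6).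

**Step 8: put the two colorings together.** Let $E_i=R_i\cup Ex_i'$. Then $E=E_0\cup E_1$, the $E_i$ are compact, and $E_i^m=R_i^m\cup(Ex_i')^m$. Let $(Ex_i')^{m'}$ be $L'$-bounded, and suppose $x_0,\dots,x_L$ is a $\sigma$-path in $E_i^m$ with $L=L'+\ell$. For $0\le l\le L'$ the points $x_l,\dots,x_{l+\ell}$ are not all in $R_i^m$, so some $x_{l^*}\in(Ex_i')^m$ with $l\le l^*\le l+\ell$. Hence, by (3), $x_l=\sigma_{l-l^*}(x_{l^*})\in(Ex_i')^{m+\ell}=(Ex_i')^{m'}$. So $x_0,\dots,x_{L'}$ is a $\sigma$-path of length $L'$ in $(Ex_i')^{m'}$, a contradiction. Thus $E_i^m$ is bounded. $\square$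

This last step explains the number $m'=m+\ell$: the exceptional part must stay bounded even after it absorbs every orbit piece of length $\ell$ leading to it.

## Functions that vary slowly along $\sigma$-paths

**Lemma 9.** Let $\kappa\in C_c(U)$, $0\le\kappa\le1$, $\mathrm{supp}\,\kappa\subseteq K_0$, let $\chi\in C_c(X)$, $0\le\chi\le1$, and $m\ge1$. Then there is $g\in C_c(X)$ with $\chi\le g\le1$, $\mathrm{supp}\,g\subseteq(\mathrm{supp}\,\chi)^m$, and $|g(x)-g(\theta x)|\le1/m$ whenever $\kappa(x)=1$.

**Step 1: transport $\chi$ along the orbit, damped by $\kappa$, and take a tent-weighted maximum.** On $D_{-j}$ let $\kappa_j(x)=\prod_{i=0}^{j-1}\kappa(\theta_ix)$ for $j>0$, $\kappa_j(x)=\prod_{i=1}^{|j|}\kappa(\theta_{-i}x)$ for $j<0$, and $\kappa_0=1$. Put $c_j=\kappa_j\cdot(\chi\circ\theta_j)$, extended by $0$ to $X$. For $j\ne0$, $c_j$ vanishes off the domain of the $j$-th iterate of $\theta|_{\mathrm{supp}\,\kappa}$, a compact subset of $D_{-j}$. So $c_j\in C_c(X)$ and $0\le c_j\le1$. Let $\lambda(j)=\max(0,1-|j|/m)$ and $g=\max_j\lambda(j)c_j$,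 in effect a maximum over $|j|<m$.

**Step 2: size and support.** We have $\chi=c_0\le g\le1$. If $g(x)\ne0$, then $x\in\mathrm{dom}\,\sigma_j$ and $\sigma_j(x)\in\mathrm{supp}\,\chi$ for some $|j|<m$, so $x\in(\mathrm{supp}\,\chi)^m$, which is closed.

**Step 3: variation.** Let $\kappa(x)=1$ and $y=\theta(x)$. Then $y\in D_{-j}$ if and only if $x\in D_{-(j+1)}$, and in that case $\theta_j(y)=\theta_{j+1}(x)$ and $\kappa_j(y)=\kappa_{j+1}(x)$: for $j\ge0$, $\kappa_{j+1}(x)=\kappa(x)\kappa_j(y)$, and for $j<0$, $\kappa_j(y)=\kappa(x)\kappa_{j+1}(x)$. Thus $c_j(y)=c_{j+1}(x)$ for all $j$. Comparing $g(y)=\max_j\lambda(j)c_{j+1}(x)$ with $g(x)=\max_j\lambda(j+1)c_{j+1}(x)$ gives $|g(x)-g(y)|\le\sup_j|\lambda(j+1)-\lambda(j)|\le1/m$. $\square$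

For example, if $X=K_0$ is a cycle, $\kappa=1$ and $\chi$ is the indicator function of one point, then $g$ is a tent of height $1$ around that point with slope $1/m$, and $\chi\circ\theta_j$ moves its peak.

## Proof of $\dim_{\rm nuc}(A)\le2D+2+q$

Let $\mathcal F\subset A$ be finite and $\varepsilon>0$.

**Step 1: reduce to elements of finite length, and choose the constants in the right order.** The approximations below use at most $2D+3+q$ colors, a number independent of $\mathcal F$ and $\varepsilon$. So the composites $\Psi\Phi$ have norm at most $2D+3+q$, and it suffices to treat $\mathcal F$ inside a dense subset of $A$. We assume that each $a\in\mathcal F$ has the form $a=\sum_{|k|\le M}f_k\delta_k$ with a common $M\ge1$ and $f_k\in C_c(D_k)$.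

For each occurring $f=f_k$ and each $y\in\mathrm{supp}\,f$, the points $y$ and $x=\theta_{-k}(y)$ are joined by a $\theta$-path of length $|k|$: from $x$ to $y$ if $k>0$, from $y$ to $x$ if $k<0$. Let $K'\subseteq U$ be the set of all non-terminal points of all these paths. It is a finite union of sets $\theta_j(\mathrm{supp}\,f_k)$ with $\mathrm{supp}\,f_k\subseteq D_{-j}$, hence compact. Fix a compact $K_0\subseteq U$ with $K'\subseteq U_0:=\mathrm{int}\,K_0$, and $\kappa\in C_c(U)$ with $0\le\kappa\le1$, $\kappa=1$ on $K'$, $\mathrm{supp}\,\kappa\subseteq U_0$. Let $\sigma=\theta|_{K_0}$. Choose $m$ with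
$$2(2M+1)\max\|f_k\|_\infty\,(3M/m)^{1/2}<\varepsilon, \tag{8}$$
the maximum being over all occurring $f_k$. Then put $N=N(D,m+M)$ from Proposition 8, $Y=X\setminus X_N$, $J=C_0(Y)\rtimes\mathbb Z$, $\pi\colon A\to A/J=A_N$, and $q_N=\dim_{\rm nuc}(A_N)\le q$.

**Step 2: approximate in the quotient and lift the order zero maps.** If $X_N=\emptyset$, then $q_N=-1$, and below we take $F_q=0$, $\varphi_q=0$, $\psi'=0$. Otherwise choose a finite-dimensional $F_q=\bigoplus_{c=0}^{q_N}F_q^{(c)}$, a c.p.c. map $\varphi_q\colon A_N\to F_q$, and c.p.c. order zero maps $\psi_q^{(c)}\colon F_q^{(c)}\to A_N$ such that $\psi_q=\sum_c\psi_q^{(c)}$ satisfies $\|\psi_q\varphi_q\pi(a)-\pi(a)\|<\varepsilon$ for $a\in\mathcal F$. By (F5) lift $\psi_q^{(c)}$ to a c.p.c. order zero map $\tilde\psi^{(c)}\colon F_q^{(c)}\to A$, and put $\tilde\psi=\sum_c\tilde\psi^{(c)}$.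

**Step 3: find a function $e$ that separates the ideal from the quotient.** An approximate unit of $C_0(Y)$ is one of $J$, by (1), so $J$ has an approximate unit in $C_c(Y)$. By (F6) and separability of $A$ there is a sequence $e_r\in C_c(Y)$, $0\le e_r\le1$, with $\|(1-e_r)j\|\to0$ for $j\in J$ and $\|[e_r,a]\|\to0$ for $a\in A$. Approximating square roots uniformly by polynomials gives $\|[e_r^{1/2},a]\|\to0$ and $\|[(1-e_r)^{1/2},a]\|\to0$. Moreover $\|(1-e_r)b\|\to\|\pi(b)\|$ for $b\in A$: we have $\|(1-e_r)b\|\ge\|\pi(b)\|$ because $\pi(e_rb)=0$, and $\|(1-e_r)b\|\le\|b-j\|+\|(1-e_r)j\|$ for every $j\in J$. Consequently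
$$\|(1-e_r)^{1/2}b(1-e_r)^{1/2}\|\to\|\pi(b)\|\qquad(b\in A). \tag{9}$$

**Step 4: cut the lifted maps down by $1-e$ without losing order zero.** In $\ell^\infty(A)/c_0(A)$ the class $\mathbf e$ of $(e_r)$ commutes with $A$ (constant sequences). So
$$z\mapsto\tilde\psi^{(c)}(z)(1-\mathbf e)=(1-\mathbf e)^{1/2}\tilde\psi^{(c)}(z)(1-\mathbf e)^{1/2}$$
is c.p.c., and of order zero because $\tilde\psi^{(c)}(z)(1-\mathbf e)\tilde\psi^{(c)}(z')(1-\mathbf e)=\tilde\psi^{(c)}(z)\tilde\psi^{(c)}(z')(1-\mathbf e)^2$. By (F5) it lifts to a c.p.c. order zero map into $\ell^\infty(A)$. The coordinates of this lift are c.p.c. order zero maps $\psi_r'^{(c)}\colon F_q^{(c)}\to A$ with $\|\psi_r'^{(c)}(z)-(1-e_r)^{1/2}\tilde\psi^{(c)}(z)(1-e_r)^{1/2}\|\to0$ for every $z$. Let $\psi_r'=\sum_c\psi_r'^{(c)}$. For $b=\tilde\psi\varphi_q\pi(a)-a$ we have $\|\pi(b)\|=\|\psi_q\varphi_q\pi(a)-\pi(a)\|<\varepsilon$. So by (9), and since the commutators of Step 3 tend to $0$, we may fix $r$ such that, writing $e=e_r$ and $\psi'=\psi'_r$, for all $a\in\mathcal F$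
$$\|\psi'\varphi_q\pi(a)-(1-e)^{1/2}a(1-e)^{1/2}\|<2\varepsilon, \tag{10}$$
$$\|e^{1/2}ae^{1/2}+(1-e)^{1/2}a(1-e)^{1/2}-a\|<\varepsilon. \tag{11}$$
If $X_N=\emptyset$, then $J=A$, $\pi=0$, and (10) holds for large $r$ with $\psi'=0$ because of (9).

**Step 5: color the support of $e$ and build $h_0,h_1$.** Let $E=\mathrm{supp}\,e$. It is compact, contained in $Y$, of dimension $\le D$, and disjoint from $\mathrm{Per}_{\le N}$. By Proposition 8 with $d=D$ and $m+M$ in place of $m$, $E=E_0\cup E_1$ with $E_i$ compact and $E_i^{m+M}$ bounded. By Lemma 6(ii) choose compact neighborhoods $E_i'$ of $E_i$ in $X$ with $(E_i')^{m+M}$ bounded. By Lemma 6(i) choose open bounded sets $W_i\supseteq(E_i')^{m+M}$. Pick $\chi_i\in C_c(X)$ with $0\le\chi_i\le1$, $\chi_i=1$ on $E_i$, $\mathrm{supp}\,\chi_i\subseteq E_i'$, and let $g_i$ be as in Lemma 9 for $\chi_i$, $\kappa$, $m$. Thus $\mathrm{supp}\,g_i\subseteq(E_i')^m$ and $g_0+g_1\ge1$ on $E$. Put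
$$w_i=\Big(\frac{g_i}{\max(1,g_0+g_1)}\Big)^{1/2}\in C_c(X),\qquad h_i=e^{1/2}w_i.$$
So $w_0^2+w_1^2=1$ on $\mathrm{supp}\,e$, and $\|h_i\|\le1$.

**Step 6: the two cut-downs recover $e^{1/2}ae^{1/2}$.** We show
$$\|h_0ah_0+h_1ah_1-e^{1/2}ae^{1/2}\|<\varepsilon\qquad(a\in\mathcal F). \tag{12}$$
Let $f=f_k$ occur in $a$, $y\in\mathrm{supp}\,f$, $x=\theta_{-k}(y)$. The non-terminal points of the path joining $x$ and $y$ lie in $K'$, where $\kappa=1$. So $|g_i(x)-g_i(y)|\le M/m$ by Lemma 9. Write $v=\max(1,g_0+g_1)$, so that $|v(x)-v(y)|\le2M/m$. From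
$$\frac{g_i(x)}{v(x)}-\frac{g_i(y)}{v(y)}=\frac{g_i(x)-g_i(y)}{v(x)}+\frac{g_i(y)}{v(y)}\cdot\frac{v(y)-v(x)}{v(x)},\qquad v\ge1,\quad g_i/v\le1,$$
we get $|w_i^2(x)-w_i^2(y)|\le3M/m$, hence $|w_i(x)-w_i(y)|\le(3M/m)^{1/2}$. By (1), $[w_i,f\delta_k]=\big(f\,(w_i-w_i\circ\theta_k^{-1})\big)\delta_k$. So $\|[w_i,a]\|\le(2M+1)\max\|f_k\|_\infty(3M/m)^{1/2}$. Now $\sum_ih_iah_i=e^{1/2}\big(\sum_iw_iaw_i\big)e^{1/2}$ and $e^{1/2}(w_0^2+w_1^2)ae^{1/2}=e^{1/2}ae^{1/2}$. Since $w_iaw_i-w_i^2a=w_i[a,w_i]$, the difference in (12) has norm at most $\sum_i\|w_i\|\,\|[a,w_i]\|<\varepsilon$ by (8).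

**Step 7: bounded subsystems inside $A$.** Let $\theta_{W_i}$ be the partial automorphism of the space $W_i$ obtained by restricting $\theta$ to the open set $\{x\in W_i\cap U_0:\theta(x)\in W_i\}$. Its $k$-th iterate is a restriction of $\theta_k$ to an open subset of $D_{-k}$ contained in $W_i$, with open range in $D_k\cap W_i$. So extension of functions by $0$ gives a linear map $L(\theta_{W_i})\to L(\Theta)$. It is multiplicative: for $f\delta_m,g\delta_n\in L(\theta_{W_i})$ (here $m,n$ are arbitrary integers) the function $f\cdot(g\circ\theta_m^{-1})$ vanishes off the range of the $m$-th iterate of $\theta_{W_i}$, and on this range $\theta_m^{-1}$ is the inverse of that iterate. It preserves adjoints: if $\bar f\circ\theta_m$ is nonzero at $x\in D_{-m}$, then $\theta_m(x)$ is in the range of that iterate, so $x$ is in its domain. Hence there is a $*$-homomorphism $C_0(W_i)\rtimes\mathbb Z\to A$. Let $B_i$ be its image. We claim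
$$\dim_{\rm nuc}(B_i)\le D. \tag{13}$$
If $W_i=\emptyset$, then $B_i=0$. Otherwise, since $U_0\subseteq K_0$, consecutive points of a $\theta_{W_i}$-orbit form $\sigma$-paths in the bounded set $W_i$. So there are no $\theta_{W_i}$-periodic points, which would give arbitrarily long $\sigma$-paths, and the orbit sizes are bounded. Lemma 4 applies with $\dim W_i\le D$, and (F2) handles the quotient $B_i$.

**Step 8: the cut-downs lie in these subsystems.** We show $h_iah_i\in B_i$ for $a\in\mathcal F$. By (1), $h_if\delta_kh_i=f'\delta_k$ with $f'=h_if\cdot(h_i\circ\theta_k^{-1})$. The set $\mathrm{supp}\,f'\subseteq\mathrm{supp}\,f\subseteq D_k$ is compact. By continuity of $\theta_{-k}$ on $D_k$, each $y\in\mathrm{supp}\,f'$ satisfies $y,\theta_{-k}(y)\in\mathrm{supp}\,h_i\subseteq(E_i')^m$. The path joining $\theta_{-k}(y)$ and $y$ has length $\le M$ and non-terminal points in $K'\subseteq U_0\subseteq K_0$, so it is a $\sigma$-path. Hence, by (3), all its points lie in $((E_i')^m)^M\subseteq(E_i')^{m+M}\subseteq W_i$. So it is a path for $\theta_{W_i}$, and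 $y$ is in the range of the $k$-th iterate of $\theta_{W_i}$. Thus $f'$ has compact support in this range, and $f'\delta_k\in B_i$. The sum over $k$ gives the assertion.

**Step 9: assemble the approximation.** By (13) and Step 8 choose finite-dimensional $F_i=\bigoplus_{c=0}^DF_i^{(c)}$, c.p.c. $\varphi_i\colon B_i\to F_i$, and $\psi_i\colon F_i\to B_i\subseteq A$ with each $\psi_i|_{F_i^{(c)}}$ c.p.c. of order zero and $\|\psi_i\varphi_i(h_iah_i)-h_iah_i\|<\varepsilon$ for $a\in\mathcal F$. Extend $\varphi_i$ to a c.p.c. map $\hat\varphi_i\colon A\to F_i$ by Arveson's extension theorem. Define $\Phi\colon A\to F_0\oplus F_1\oplus F_q$ and $\Psi\colon F_0\oplus F_1\oplus F_q\to A$ by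
$$\Phi(a)=\big(\hat\varphi_0(h_0ah_0),\ \hat\varphi_1(h_1ah_1),\ \varphi_q\pi(a)\big),\qquad\Psi=\psi_0+\psi_1+\psi'.$$
The map $\Phi$ is c.p.c. because $\|h_i\|\le1$. The map $\Psi$ is a sum of $(D+1)+(D+1)+(q_N+1)\le2D+3+q$ c.p.c. order zero maps on the direct summands. For $a\in\mathcal F$ the errors are $2\varepsilon$ from the two maps $\psi_i\varphi_i$, $\varepsilon$ from (12), $2\varepsilon$ from (10) and $\varepsilon$ from (11), so
$$\|\Psi\Phi(a)-a\|\le2\varepsilon+\varepsilon+2\varepsilon+\varepsilon=6\varepsilon.$$
Since $\mathcal F$ and $\varepsilon$ were arbitrary, $\dim_{\rm nuc}(A)\le2D+2+q$. If $\mathrm{Per}=\emptyset$, then $q=-1$ and $\dim_{\rm nuc}(A)\le2D+1$. Together with the parts proved after Lemma 5 this is Theorem 2. Since $q\le D+1$, we get $\dim_{\rm nuc}(A)\le3D+3$, which is Theorem 1. $\blacksquare$
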